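\title{Planar graph product structure with a path of length proportional to the treewidth}

\begin{abstract}
We prove that every $n$-vertex planar graph $G$ is contained in
$H\boxtimes P\boxtimes K_9$ for some planar graph $H$ of treewidth at most $3$
and some path $P$ with at most
$2\min\{\lfloor\sqrt n\rfloor,\max\{\operatorname{tw}(G),3\}+1\}+1$ vertices.
This answers both variants of a question of Hendrey and Wood. More generally, we
determine up to a constant factor the trade-off between the number of vertices of
$P$ and the size of the complete factor. The proof grows a partition of a
triangulation one part at a time, together with a bounded $1$-Lipschitz function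
that is redefined near a small connected separator whenever the next part would
otherwise be too long.
\end{abstract}

\section{Introduction}

All graphs are finite and simple. The \emph{strong product} $A\boxtimes B$ of
graphs $A$ and $B$ has vertex set $V(A)\times V(B)$, and distinct vertices $(v,x)$
and $(w,y)$ are adjacent if $v$ and $w$ are equal or adjacent in $A$, and $x$ and
$y$ are equal or adjacent in $B$. Thus in a product of three graphs, two distinct
triples are adjacent exactly when they are equal or adjacent in each coordinate.
A graph $G$ is \emph{contained in} a graph $X$ if $G$ is isomorphic to a subgraph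
of $X$. We write $\operatorname{tw}(G)$ for the treewidth of $G$ (recalled in
Section~\ref{sec:tw}) and $K_c$ for the complete graph on $c$ vertices.

The Planar Graph Product Structure Theorem of Dujmovi\'c et al.\ says that every
planar graph $G$ is contained in $H\boxtimes P\boxtimes K_3$ for some planar graph
$H$ of treewidth at most $3$ and some path $P$. It does not bound the length of
$P$. The following results are known.
\begin{itemize}
\item[(i)] For every $\epsilon\in(0,1)$, every $n$-vertex planar graph is contained
in $H\boxtimes P\boxtimes K_{O(1/\epsilon)}$ for some planar graph $H$ of treewidth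
$3$ and some path $P$ of length $O(\frac1\epsilon n^{(1+\epsilon)/2})$.
\item[(ii)] For every $\epsilon\in(0,1)$, every $n$-vertex planar graph $G$ is
contained in $H\boxtimes P\boxtimes K_{O(1/\epsilon)}$ for some planar graph $H$ of
treewidth $3$ and some path $P$ of length
$O(\frac1\epsilon\operatorname{tw}(G)\,n^{\epsilon})$.
\item[(iii)] Every $n$-vertex planar graph $G$ is contained in
$H\boxtimes P\boxtimes K_{O(\log n)}$ for some planar graph $H$ of treewidth at
most $3$ and some path $P$ of length $O(\operatorname{tw}(G)\log n)$.
\item[(iv)] For certain $n$-vertex planar graphs, $|V(P)|$ must be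
$\Omega(n^{1/2})$.
\end{itemize}
Hendrey and Wood~\cite{HW} posed the problem of whether a version of the theorem
holds with $|V(P)|\le O(\sqrt n)$ or with $|V(P)|\le O(\operatorname{tw}(G))$.
Precisely: are there constants $c,t\ge1$ and $C>0$ such that every planar graph $G$
with $n\ge1$ vertices is contained in $H\boxtimes P\boxtimes K_c$ for some graph
$H$ with $\operatorname{tw}(H)\le t$ and some path $P$ with
$|V(P)|\le C\sqrt n$? And is the same true with
$|V(P)|\le C\max\{\operatorname{tw}(G),1\}$? The maximum only takes care of
edgeless graphs, which have treewidth $0$.

Treewidth is the natural yardstick. Large diameter alone does not force a long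
path: if $\operatorname{tw}(G)\le3$, we may take $H=G$ and let $P$ be a single
vertex. Large treewidth does force a long path, because a product with a short path
has small treewidth (Proposition~\ref{prop:opt}(a) below). The $k\times k$ grid has
$n=k^2$ vertices and treewidth at least $k-1$ (Example~\ref{ex:grid}), so for
constant $c$ and $t$ it needs a path with $\Omega(\sqrt n)$ vertices. The question
is whether treewidth is the only obstruction. We show that it is: both variants
hold, with $H$ planar, $t=3$ and $c=9$.

\begin{theorem}\label{thm:main}
Let $G$ be a planar graph with $n\ge4$ vertices, and let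
\[
p=\min\bigl\{\lfloor\sqrt n\rfloor,\ \max\{\operatorname{tw}(G),3\}+1\bigr\}.
\]
For every integer $M\ge1$, the graph $G$ is contained in
$H\boxtimes P\boxtimes K_c$, where $H$ is a planar chordal graph with
$\operatorname{tw}(H)\le3$, $P$ is a path with $|V(P)|=M+1$, and
$c=3+6\lceil 2p/M\rceil$.
\end{theorem}

Here a graph is \emph{chordal} if every cycle of length at least $4$ has a chord,
that is, an edge joining two vertices that are not consecutive on the cycle.

\begin{corollary}\label{cor:both}
Every $n$-vertex planar graph $G$ is contained in $H\boxtimes P\boxtimes K_9$ for
some planar graph $H$ with $\operatorname{tw}(H)\le3$ and some path $P$ with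
\[
|V(P)|\le 2\min\bigl\{\lfloor\sqrt n\rfloor,\ \max\{\operatorname{tw}(G),3\}+1\bigr\}+1 .
\]
In particular, $|V(P)|\le3\sqrt n$ and
$|V(P)|\le9\max\{\operatorname{tw}(G),1\}$ hold simultaneously.
\end{corollary}

\begin{proof}
If $1\le n\le3$, then $G$ is contained in $K_1\boxtimes K_1\boxtimes K_9$, with
$|V(P)|=1$. If $n\ge4$, apply Theorem~\ref{thm:main} with $M=2p$; then $c=9$ and
$|V(P)|=2p+1$. For the last sentence, $2\lfloor\sqrt n\rfloor+1\le3\sqrt n$ because
$\sqrt n\ge1$, and $2\max\{\operatorname{tw}(G),3\}+3$ equals $9$ if
$\operatorname{tw}(G)\le3$ and is at most $3\operatorname{tw}(G)$ if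
$\operatorname{tw}(G)\ge3$.
\end{proof}

\begin{proposition}\label{prop:opt}
\leavevmode
\begin{itemize}
\item[(a)] If $G$ is contained in $H\boxtimes P\boxtimes K_c$, then
$\operatorname{tw}(G)+1\le(\operatorname{tw}(H)+1)\,c\,|V(P)|$.
\item[(b)] For every $c$ there is a planar graph $G$ with the following property:
if $G$ is contained in $H\boxtimes P\boxtimes K_c$ for a graph $H$ and a path $P$
of any length, then $H$ contains $K_4$, so $\operatorname{tw}(H)\ge3$.
\item[(c)] For a planar graph $G$ with at least one vertex and an integer
$\ell\ge1$, let $c_\ell(G)$ be the least $c$ such that $G$ is contained in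
$H\boxtimes P\boxtimes K_c$ for some graph $H$ with $\operatorname{tw}(H)\le3$ and
some path $P$ with $|V(P)|\le\ell$. With $\tau=\max\{\operatorname{tw}(G),1\}$,
\[
\max\Bigl\{1,\frac{\operatorname{tw}(G)+1}{4\ell}\Bigr\}\ \le\ c_\ell(G)\ \le\
114\max\Bigl\{1,\frac{\tau}{\ell}\Bigr\}.
\]
\end{itemize}
\end{proposition}

So $3$ is the best possible bound on $\operatorname{tw}(H)$, the bound
$O(\operatorname{tw}(G))$ on $|V(P)|$ is optimal up to a constant factor for every
$G$, and the whole trade-off between $c$ and $|V(P)|$ is determined up to a
constant factor.

Section~\ref{sec:lip} translates the theorem into a statement about a partition of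
$V(G)$ and a bounded $1$-Lipschitz function. Sections~\ref{sec:tw}
and~\ref{sec:tri} collect the facts on treewidth and triangulations that we use.
Section~\ref{sec:grow} reduces Theorem~\ref{thm:main} to the task of finding one
new part in an unexplored region. Section~\ref{sec:cyl} carries out this task by
hand on a tall cylinder, and Section~\ref{sec:step} does it in general. The number
$p$ enters the argument through a single statement, Lemma~\ref{lem:narrow}, which
finds a connected separator with at most $p$ vertices; this is the only place where
the two variants differ. Part (a) of Proposition~\ref{prop:opt} is proved in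
Section~\ref{sec:tw}, and parts (b) and (c) in Section~\ref{sec:opt}.

\section{Partitions, Lipschitz functions and folding}\label{sec:lip}

Let $G$ be a graph. A vertex set is \emph{connected} if it induces a connected
subgraph, and two disjoint vertex sets are \emph{adjacent} if some edge joins them.
For $B\subseteq V(G)$, let $N(B)$ be the set of vertices outside $B$ with a
neighbor in $B$. Distance in $G$ is denoted by $d$. A function
$f:V(G)\to\mathbb Z$ is \emph{$1$-Lipschitz} if $|f(u)-f(v)|\le1$ for every edge
$uv$. Summing along a shortest path shows that then $|f(u)-f(v)|\le d(u,v)$ for all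
$u,v$. In a connected graph, $v\mapsto a+d(v,x)$ is $1$-Lipschitz for every vertex
$x$ and integer $a$. A pointwise minimum $g=\min_i g_i$ of finitely many
$1$-Lipschitz functions is $1$-Lipschitz: if $uv$ is an edge and $g(v)=g_i(v)$,
then $g(u)\le g_i(u)\le g(v)+1$.

\begin{lemma}\label{lem:embed}
Let $P$ be the path with vertices $0,1,\dots,M$ in this order. A graph $G$ is
contained in $H\boxtimes P\boxtimes K_c$ if and only if there are a map
$\eta:V(G)\to V(H)$ and a $1$-Lipschitz function $f:V(G)\to\{0,\dots,M\}$ such that
$\eta(u)$ and $\eta(v)$ are equal or adjacent for every edge $uv$ of $G$, and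
$|\eta^{-1}(h)\cap f^{-1}(j)|\le c$ for all $h$ and $j$.
\end{lemma}

\begin{proof}
Given an embedding, let $\eta$ and $f$ be its first two coordinates. Conversely,
given $\eta$ and $f$, number the vertices of each set $\eta^{-1}(h)\cap f^{-1}(j)$
injectively by $\iota(v)\in\{1,\dots,c\}$. The map
$v\mapsto(\eta(v),f(v),\iota(v))$ is injective, and the images of adjacent vertices
are equal or adjacent in each coordinate.
\end{proof}

We call the sets $\eta^{-1}(h)$ \emph{parts}. A short path means a function $f$
with few values, and the obvious way to reduce the number of values is to fold.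
For $M\ge1$ let $\varphi:\mathbb Z_{\ge0}\to\{0,\dots,M\}$ be the $2M$-periodic
function with
\[
\varphi(t)=t\quad(0\le t\le M),\qquad \varphi(t)=2M-t\quad(M\le t\le 2M).
\]
Consecutive values of $\varphi$ differ by $1$, so $\varphi\circ g$ is
$1$-Lipschitz whenever $g\ge0$ is. The function $\varphi$ is injective on $[0,M]$
and on each interval $(iM,(i+1)M]$. If a part has at most $3$ vertices with each
value of $g$ but the values of $g$ on it spread over many of these intervals, then
after folding the bound $3$ is multiplied by the number of intervals. Folding a
finished embedding therefore pays for the shorter path with a larger $c$. It costs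
only a constant factor if the values of $g$ on the part stay below a constant
multiple of $M$. Our plan is to fold after the creation of each part, so that every
step starts with values in $\{0,\dots,M\}$, and to make sure that the values on the
new part do not exceed $M+2p$.

\section{Tree-decompositions and brambles}\label{sec:tw}

A \emph{tree-decomposition} of $G$ is a tree $T$ together with sets
$W_s\subseteq V(G)$ for $s\in V(T)$, called \emph{bags}, such that both ends of
each edge of $G$ lie in a common bag and, for each vertex $v$, the nodes $s$ with
$v\in W_s$ form a nonempty subtree $T_v$ of $T$. Its \emph{width} is the size of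
the largest bag minus $1$, and $\operatorname{tw}(G)$ is the least width of a
tree-decomposition of $G$.

A graph $X$ is a \emph{minor} of $G$ if there are pairwise disjoint nonempty
connected sets $B_x\subseteq V(G)$, $x\in V(X)$, with $B_x$ adjacent to $B_y$ for
every edge $xy$ of $X$. Minors of planar graphs are planar, so no planar graph has
$K_5$ or $K_{3,3}$ as a minor. Also $\operatorname{tw}(X)\le\operatorname{tw}(G)$
for every minor $X$ of $G$: replace each bag $W_s$ by
$\{x: B_x\cap W_s\ne\emptyset\}$.

\begin{proof}[Proof of Proposition~\ref{prop:opt}(a)]
In a tree-decomposition of $H$ of width $\operatorname{tw}(H)$, replace each vertex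
$h$ in each bag by the set $\{h\}\times V(P)\times V(K_c)$. Adjacent vertices of
the product have equal or adjacent first coordinates, so they lie in a common new
bag, and $(h,j,i)$ lies in the bags indexed by the subtree $T_h$. This is a
tree-decomposition of $H\boxtimes P\boxtimes K_c$ with bags of size at most
$(\operatorname{tw}(H)+1)\,c\,|V(P)|$.
\end{proof}

Lower bounds on treewidth come from brambles. A \emph{bramble} is a nonempty family
of nonempty connected vertex sets any two of which intersect or are adjacent. We
need only the easy direction of the theorem of Seymour and Thomas.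

\begin{lemma}\label{lem:bramble}
Every tree-decomposition of $G$ has a bag that meets every member of a given
bramble. Hence, if no set of at most $p$ vertices meets every member of the
bramble, then $\operatorname{tw}(G)\ge p$.
\end{lemma}

\begin{proof}
For a member $B$ let $T_B=\bigcup_{v\in B}T_v$. This is a subtree, because $B$ is
connected and $T_u\cap T_v\ne\emptyset$ for every edge $uv$. Any two of the
subtrees $T_B$ intersect. Root $T$, let $s_B$ be the node of $T_B$ closest to the
root, and choose $B$ with $s_B$ farthest from the root. Let $B'$ be another member
and $s\in T_B\cap T_{B'}$. Both $s_B$ and $s_{B'}$ lie on the path from $s$ to the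
root, and $s_B$ is at least as far from the root, so $s_B$ lies on the path from $s$
to $s_{B'}$, which is in $T_{B'}$. Thus the bag at $s_B$ meets every member.
\end{proof}

Three consequences will be used. The singletons of a clique form a bramble, so
\emph{every clique lies in a bag}. Splitting a cycle into three paths gives a
bramble of three disjoint sets, so \emph{some bag contains three vertices of any
given cycle}. Finally, if $G=G_1\cup G_2$ and $V(G_1)\cap V(G_2)$ is a (possibly
empty) clique of both $G_1$ and $G_2$, then
$\operatorname{tw}(G)\le\max\{\operatorname{tw}(G_1),\operatorname{tw}(G_2)\}$: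
join by an edge two nodes, one in each decomposition, whose bags contain the
clique. We call this \emph{gluing along a clique}.

\begin{example}\label{ex:grid}
In the $k\times k$ grid, the unions of a row and a column form a bramble, since the
row of one union meets the column of any other. A set of $k-1$ vertices misses some
row and some column, hence misses their union. So the treewidth is at least $k-1$,
and by Proposition~\ref{prop:opt}(a), an embedding in $H\boxtimes P\boxtimes K_c$
with $\operatorname{tw}(H)\le t$ has $|V(P)|\ge k/((t+1)c)$. The same bramble
reappears in the proof of Lemma~\ref{lem:narrow}.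
\end{example}

A set $S$ \emph{separates} vertex sets $A$ and $B$ if every path from $A$ to $B$
meets $S$. Menger's theorem states that for nonadjacent vertices $a,b$, the least
size of a set $S\subseteq V(G)\setminus\{a,b\}$ separating $\{a\}$ and $\{b\}$
equals the largest number of $a$--$b$ paths with pairwise disjoint interiors.

\section{Plane triangulations}\label{sec:tri}

A \emph{triangulation} is a plane graph with at least three vertices in which
every face is bounded by a triangle. It is connected, and every edge lies on two
distinct faces. We work in triangulations because their minimal separators are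
connected (Lemma~\ref{lem:conn}). For the treewidth variant, we must triangulate
without increasing the treewidth.

\begin{lemma}\label{lem:triang}
Let $k\ge3$. Every planar graph $G$ with $n\ge3$ vertices and
$\operatorname{tw}(G)\le k$ is a spanning subgraph of a triangulation of treewidth
at most $k$.
\end{lemma}

The condition $k\ge3$ is needed: the only triangulation on four vertices is $K_4$,
which has treewidth $3$.

\begin{proof}
We use induction on $n$. For $n=3$ take $K_3$. Let $n\ge4$. We may assume that $G$
is edge-maximal among planar graphs on $V(G)$ of treewidth at most $k$, and we show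
that $G$ is a triangulation. Any face of a plane graph can be made the outer face.
Hence the union of two planar graphs is planar if they share exactly one vertex, or
exactly one edge with its ends, or exactly a triangle that bounds a face in an
embedding of each. In each of the four steps below we find a planar graph of
treewidth at most $k$ on $V(G)$ that strictly contains $G$, a contradiction.

\emph{$G$ is connected.} Otherwise let $D$ be a component, $a\in D$ and
$b\notin D$. Then $G+ab$ arises from the single edge $ab$ by gluing $G[D]$ along
$a$ and $G-D$ along $b$.

\emph{$G$ has no cut vertex.} Suppose $G-u$ is disconnected. Let $D$ be one of its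
components, and let $a\in D$ and $b\notin D$ be neighbors of $u$; they exist since
$G$ is connected. Then $G+ab$ arises from the triangle $uab$ by gluing
$G[D\cup\{u\}]$ along the edge $ua$ and $G-D$ along the edge $ub$.

\emph{$G$ has no separating pair.} Suppose $G-\{u,v\}$ is disconnected. Let $D$ be
one of its components, $G_1=G[D\cup\{u,v\}]$ and $G_2=G-D$. Each component of
$G-\{u,v\}$ is adjacent to both $u$ and $v$, since otherwise $u$ or $v$ would be a
cut vertex. Contracting into $u$ a component that lies outside $G_i$ shows that
$G_i+uv$ is a minor of $G$. So $G_i+uv$ is planar, has treewidth at most $k$, and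
has at least $3$ and fewer than $n$ vertices. By induction it is a spanning
subgraph of a triangulation $G_i'$ of treewidth at most $k$. Let $uva_i$ bound a
face of $G_i'$. Take the complete graph on $\{u,v,a_1,a_2\}$, which has treewidth
$3\le k$ and whose triangles all bound faces, and glue $G_1'$ along $uva_1$ and
$G_2'$ along $uva_2$. The result contains $G$ and the edge $a_1a_2\notin E(G)$.

\emph{All faces are triangles.} Now $G$ is $3$-connected, so in a plane embedding
every face is bounded by an induced cycle~\cite[Prop.~4.2.7]{Diestel}. Suppose a
facial cycle $C$ has length at least $4$. Some bag of a tree-decomposition of width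
at most $k$ contains three vertices of $C$, and two of them, $x$ and $y$, are not
consecutive on $C$. As $C$ is induced, $xy\notin E(G)$. The edge $xy$ can be drawn
inside the face, and the same tree-decomposition serves for $G+xy$.
\end{proof}

For the rest of this section $G$ is a triangulation. Everything we need about its
topology follows from one fact: the edges between two complementary connected sets
can be visited by walking once around a closed chain of faces.

\begin{lemma}\label{lem:walk}
Let $V(G)$ be partitioned into nonempty connected sets $U$ and $W$. Then the edges
between $U$ and $W$ can be ordered cyclically as $e_i=u_iw_i$ $(i\in\mathbb Z_m$,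
$m\ge2$, $u_i\in U$, $w_i\in W)$, and there are distinct faces $f_i$
$(i\in\mathbb Z_m)$, such that for each $i$ either $u_i=u_{i+1}$ and $f_i$ is the
triangle $u_iw_iw_{i+1}$, or $w_i=w_{i+1}$ and $f_i$ is the triangle
$u_iu_{i+1}w_i$.
\end{lemma}

\begin{proof}
The dual $G^*$ has a vertex for each face of $G$ and, for each edge $e$ of $G$, an
edge $e^*$ joining the two faces on which $e$ lies. Since $U$ and $W$ are
connected, the $U$--$W$ edges form a bond, that is, a minimal nonempty edge cut.
Hence their dual edges form a cycle in $G^*$~\cite[Prop.~4.6.1]{Diestel}, and this
cycle is not a loop because every edge lies on two distinct faces. Number the edges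
along the cycle and let $f_i$ be the vertex of the cycle between $e_i^*$ and
$e_{i+1}^*$. Then $e_i\ne e_{i+1}$ are two sides of the triangle $f_i$, so they
share exactly one end.
\end{proof}

\begin{lemma}\label{lem:rainbow}
Let $V(G)$ be partitioned into nonempty, connected, pairwise adjacent sets
$C_1,C_2,C_3$. Then at least two faces have one vertex in each $C_i$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:walk} to $U=C_1$ and $W=C_2\cup C_3$, which is connected. Some
$w_i$ lie in $C_2$ and some in $C_3$, so around the cyclic order there are at least
two indices $i$ for which $w_i$ and $w_{i+1}$ lie in different sets. For such $i$,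
$w_i\ne w_{i+1}$, so $f_i$ is the triangle $u_iw_iw_{i+1}$.
\end{proof}

\begin{lemma}\label{lem:conn}
Let $S\subseteq V(G)$, and let $C\ne C'$ be components of $G-S$ such that every
vertex of $S$ has a neighbor in $C$ and a neighbor in $C'$. Then $S$ is connected.
\end{lemma}

\begin{proof}
Let $U=C$ and $W=V(G)\setminus C$. The set $C'\cup S$ is connected, and every other
component of $G-S$ is adjacent to $S$ because $G$ is connected; so $W$ is
connected. In the notation of Lemma~\ref{lem:walk}, each $w_i$ is a neighbor of the
component $C$ outside $C$, so $w_i\in S$, and every vertex of $S$ occurs as some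
$w_i$. Consecutive vertices $w_i,w_{i+1}$ are equal or adjacent.
\end{proof}

This fails in plane graphs with larger faces: take two opposite vertices of a
$4$-cycle as $S$.

\section{Growing the partition}\label{sec:grow}

Let $G_0$ be the planar graph of Theorem~\ref{thm:main}, with $n\ge4$ vertices, let
$k=\max\{\operatorname{tw}(G_0),3\}$ and $p=\min\{\lfloor\sqrt n\rfloor,k+1\}$. By
Lemma~\ref{lem:triang}, $G_0$ is a spanning subgraph of a triangulation $G$ with
$\operatorname{tw}(G)\le k$, and it suffices to embed $G$. Since $n\ge4$ we have
$p\ge2$, and according to which term attains the minimum, one of the following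
holds:
\[
\text{(N)}\quad (p+1)^2>n,\qquad\qquad
\text{(T)}\quad p\ge\operatorname{tw}(G)+1 .
\]
Fix $M\ge1$ and $c=3+6\lceil2p/M\rceil$. The graph $G$ and the numbers $p,M,c$ are
fixed in this section and in Section~\ref{sec:step}.

We create the parts one at a time. The graph $H$ will have the parts as vertices,
and it has treewidth at most $3$ if each new part is adjacent only to a clique of
at most three earlier parts. This dictates the invariant. A \emph{state} is a pair
$(\mathcal P,f)$, where $\mathcal P$ is a set of pairwise disjoint nonempty
connected vertex sets, called parts, and $f:V(G)\to\{0,\dots,M\}$ is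
$1$-Lipschitz, such that with $X=\bigcup\mathcal P$:
\begin{itemize}
\item[(S1)] $|Y\cap f^{-1}(j)|\le c$ for every $Y\in\mathcal P$ and every $j$;
\item[(S2)] for each component $K$ of $G-X$, the set $\mathcal A(K)$ of parts
adjacent to $K$ has at most three members, and these are pairwise adjacent.
\end{itemize}
The pair $(\emptyset,0)$ is a state. The values of $f$ on $X$ are final, while
those outside $X$ are provisional. We keep the provisional values as a certificate
that the final ones are compatible through the unexplored regions, in the sense
that $|f(a)-f(b)|\le d(a,b)$ for the distance $d$ in the whole of $G$.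

\begin{lemma}[Step Lemma]\label{lem:step}
Let $(\mathcal P,f)$ be a state and $K$ a component of $G-X$. There are a nonempty
connected set $Y\subseteq K$ adjacent to every member of $\mathcal A(K)$ and a
$1$-Lipschitz function $f':V(G)\to\{0,\dots,M\}$ with $f'=f$ on $V(G)\setminus K$
such that $|Y\cap f'^{-1}(j)|\le c$ for all $j$.
\end{lemma}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Lemma~\ref{lem:step}]
We first show that $(\mathcal P\cup\{Y\},f')$ is a state. Condition (S1) holds for
$Y$ by the lemma, and for the old parts because they avoid $K$. The components of
$G-X$ other than $K$ are not adjacent to $Y\subseteq K$, so (S2) persists for them.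
Every other component $K'$ of $G-(X\cup Y)$ is a component of $G[K\setminus Y]$.
The parts adjacent to $K'$ belong to $\mathcal A(K)\cup\{Y\}$, and the members of
this set are pairwise adjacent because $Y$ is adjacent to every member of
$\mathcal A(K)$. If $K'$ were adjacent to four parts, then these parts and $K'$
would be five disjoint, connected, pairwise adjacent sets, giving a $K_5$ minor in
the planar graph $G$.

Start from $(\emptyset,0)$ and repeat until $X=V(G)$; let $(\mathcal P,f)$ be the
final state. Let $H$ be the graph on $\mathcal P$ in which adjacent parts are
joined. It is a minor of $G$ since the parts are connected, so it is planar. When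
$Y$ is created inside $K$, the earlier parts adjacent to $Y$ are exactly the
members of $\mathcal A(K)$. So $H$ is built by repeatedly gluing a complete graph
on at most four vertices along a clique, and $\operatorname{tw}(H)\le3$. In a cycle
of $H$ of length at least $4$, the two cycle neighbors of the part created last are
adjacent, so $H$ is chordal. Lemma~\ref{lem:embed}, with $\eta(v)$ the part
containing $v$, embeds $G$ in $H\boxtimes P\boxtimes K_c$ with $|V(P)|=M+1$.
\end{proof}

\section{A tall cylinder}\label{sec:cyl}

The Step Lemma is easy when $K$ is adjacent to at most two parts. The following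
example with three parts shows the difficulties and the construction that resolves
them.

Let $N\ge M+6$. Let $G$ have vertices $(i,k)$ with $i\in\mathbb Z_6$ and
$0\le k\le N$, where $(i,k)$ is joined to $(i+1,k)$, $(i,k+1)$ and $(i+1,k-1)$
whenever these exist, and two more vertices $w_0$ and $w_1$, joined to all vertices
of row $0$ and row $N$, respectively. This is a triangulation. Let
\[
A_1=\{(5,0),(0,0)\},\qquad A_2=\{(1,0),(2,0)\},\qquad A_3=\{(3,0),(4,0)\}
\]
and $f=0$. This is a state, and $K=V(G)\setminus(A_1\cup A_2\cup A_3\cup\{w_0\})$
is a component of $G-X$ adjacent to all three parts.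

Let $F$ be the distance to $V(G)\setminus K$, so $F(i,k)=k$ and $F(w_1)=N+1$.
Going down a column lowers $F$ by $1$ in each step, so a column has one vertex with
each value of $F$. Color each column by the part in which it ends, and give $w_1$
the color of column $0$. The faces between two rows use two neighboring columns, so
they see at most two colors, and the only face in $K$ with three colors is
$w_1,(2,N),(3,N)$. Descending from this face along columns $0$, $2$, $3$ gives a
connected set adjacent to $A_1,A_2,A_3$ with at most three vertices on each value
of $F$. We call such a set a \emph{tripod}. If $N$ is comparable to $M$, we fold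
$F$ and are done.

\emph{First difficulty: the tripod may be too long.} It has $3N+1$ vertices, so any
function to $\{0,\dots,M\}$ takes some value at least $(3N+1)/(M+1)$ times on it.
For large $N$ the tripod must be abandoned. The three columns should instead be
joined lower down, through a row $S$, which is a small connected separator.

\emph{Second difficulty: $F$ is constant on $S$.} The arc of $S$ that joins the
three columns puts all its vertices on one value, and the number of these vertices
grows with the circumference of the cylinder. So we change the function. Let
$S$ be row $r=M+5$, let $x=(0,r)$, and let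
\[
g=\min\{F,\ M+d(\cdot,x)\}.
\]
This function is $1$-Lipschitz, and it still vanishes outside $K$. For $0\le i\le3$
and $0\le b\le r$ we have
\[
d\bigl(x,(i,r-b)\bigr)=\max\{i,b\}.
\]
Indeed, $\min\{i,b\}$ diagonal steps followed by $|i-b|$ horizontal or vertical
steps give the upper bound. For the lower bound, each step between vertices of the
rows changes each of the row index and the column index by at most $1$, and the
column indices $0$ and $i$ are at distance $i$ in $\mathbb Z_6$; a path through
$w_0$ has length at least $r+2$, and a path through $w_1$ has length at least
$b+4$. So $g$ takes the distinct values $M,M+1,M+2,M+3$ along the arc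
$(0,r),\dots,(3,r)$.

\emph{Third difficulty: $g$ repeats values along the columns.} At
$(3,r),(3,r-1),(3,r-2)$ the values of $F$ are $M+5,M+4,M+3$ and the distance to
$x$ is $3$, so $g=M+3$ at all three vertices. The remedy is to respect the two
regimes of $g$. Call $D=\{v:F(v)\ge M+d(v,x)\}$ the \emph{cone}. In $D$ we have
$g=M+d(\cdot,x)$, which is injective on shortest paths from $x$; outside $D$ we
have $g=F$, which is injective on columns. For $i\in\{0,2,3\}$ the vertex
$(i,r-b)$ with $b\ge0$ lies in $D$ if and only if $5-b\ge\max\{i,b\}$, that is,
$b\le2$. So let $v_1=(0,r-2)$, $v_2=(2,r-2)$, $v_3=(3,r-2)$ be the lowest vertices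
of the three columns in $D$, join $x$ to each $v_i$ by a shortest path, and descend
from $v_i$ along its column to row $1$. Figure~\ref{fig:cyl} shows the resulting
set $Y$. The function $g$ takes the values $M+3,M+2,M+1,M$ on $1,5,5,4$ vertices of
$Y$ and each value in $\{1,\dots,M-1\}$ on $3$ vertices, whatever $N$ is. For
$M\ge4$, the folded function $\varphi\circ g$ takes each value at most $3+5=8$
times on $Y$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8]
\foreach \y/\z in {0/M,1/M+1,2/M+2,3/M+3,4/M+4,5/M+5}
  {\draw[gray!50] (0,\y)--(6,\y); \node[left] at (-0.35,\y) {\small $F=\z$};}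
\foreach \x/\z in {0/0,1/1,2/2,3/3,4/4,5/5,6/0}
  {\draw[gray!50] (\x,-0.6)--(\x,5.5); \node at (\x,-0.9) {\small $\z$};}
\foreach \x in {0,...,5}
  {\foreach \y in {0,...,4} {\draw[gray!50] (\x,\y+1)--(\x+1,\y);}}
\draw[very thick] (0,5)--(0,-0.6) (0,5)--(2,3)--(3,3) (2,3)--(2,-0.6) (3,3)--(3,-0.6);
\foreach \x/\y/\z in {0/5/0,0/4/1,0/3/2,1/4/1,2/3/2,3/3/3,0/2/2,0/1/1,0/0/0,2/2/2,2/1/1,2/0/0,3/2/2,3/1/1,3/0/0}
  {\node[circle,draw,thick,fill=white,inner sep=1.5pt] at (\x,\y) {\scriptsize $\z$};}
\foreach \x/\y/\z in {2/5/2,2/4/2,3/5/3,3/4/3}
  {\node[rectangle,draw,dashed,fill=white,inner sep=2.5pt] at (\x,\y) {\scriptsize $\z$};}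
\node[above left] at (-0.1,5.15) {\small $x$};
\end{tikzpicture}
\caption{Six rows of a triangulated cylinder of circumference $6$, cut open along
column $0$; the value of $F$ is the row index. Circles mark the new part $Y$, which
consists of shortest paths from $x$ to the vertices of columns $0$, $2$, $3$ in row
$M+3$, followed by these columns downward. Each label is $g-M$ for
$g=\min\{F,M+d(\cdot,x)\}$. The dashed vertices are left out of $Y$ because $g$
repeats a value along their columns.}
\label{fig:cyl}
\end{figure}

In a general triangulation, three things have to be supplied: a substitute for the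
columns and their colors, a face with three colors, and, when this face is high, a
connected separator with at most $p$ vertices at a controlled height.

\section{Proof of the Step Lemma}\label{sec:step}

Let $(\mathcal P,f)$ be a state and $K$ a component of $G-X$. If
$|\mathcal A(K)|\le1$, let $f'=f$ and $Y=\{y\}$, where $y\in K$ is adjacent to the
part in $\mathcal A(K)$ if there is one. So let
$\mathcal A(K)=\{A_1,\dots,A_j\}$ with $j\in\{2,3\}$.

The lemmas of Section~\ref{sec:tri} apply to partitions of all of $V(G)$, so we
first absorb the remaining vertices into the sets $A_i$. Let
$Z=V(G)\setminus(K\cup A_1\cup\dots\cup A_j)$. A neighbor of $K$ outside $K$ lies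
in $X$, hence in a member of $\mathcal A(K)$; so no vertex of $Z$ is adjacent to
$K$. Since $G$ is connected, each component of $G[Z]$ is adjacent to some $A_i$;
assign it to one such $A_i$. This yields connected, pairwise adjacent sets
$A_i^+\supseteq A_i$ that partition $V(G)\setminus K$, and
\begin{equation}\label{eq:plus}
\text{every vertex of $A_i^+$ with a neighbor in $K$ lies in $A_i$.}
\end{equation}

If $j=2$, Lemma~\ref{lem:rainbow} applied to $K,A_1^+,A_2^+$ gives a triangle
$ya_1a_2$ with $y\in K$ and $a_i\in A_i^+$. By~\eqref{eq:plus}, $a_i\in A_i$, so
$Y=\{y\}$ and $f'=f$ work. From now on $j=3$.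

\subsection{Heights, descents and a face with three colors}

We want paths from vertices of $K$ to the parts $A_i$ on which the new function is
injective. They exist for the function that grows as fast as possible away from
$V(G)\setminus K$. Define the \emph{height} of $v\in V(G)$ by
\[
F(v)=\min_{b\in V(G)\setminus K}\bigl(f(b)+d(v,b)\bigr).
\]
As a minimum of $1$-Lipschitz functions, $F$ is $1$-Lipschitz, and $F\ge0$. For
$a\notin K$ we have $F(a)\le f(a)$, and $f(a)\le f(b)+d(a,b)$ for all $b$ because
$f$ is $1$-Lipschitz on all of $G$. So $F=f\le M$ on $V(G)\setminus K$, and every
vertex of height greater than $M$ lies in $K$.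

Let $v\in K$, let $b$ attain the minimum, and let $v'$ be the vertex after $v$ on a
shortest path from $v$ to $b$. Then $F(v')\le f(b)+d(v,b)-1=F(v)-1$, and equality
holds since $F$ is $1$-Lipschitz. Fix one such neighbor $\pi(v)=v'$ for each
$v\in K$, so that $F(\pi(v))=F(v)-1$. Since $F\ge0$, the sequence
$v,\pi(v),\pi^2(v),\dots$ leaves $K$, and the first vertex outside $K$ is a
neighbor of $K$, so it lies in some $A_i$. We say that $v$ has \emph{color} $i$,
and we call the path $R(v)$ formed by the terms of the sequence before this vertex
the \emph{descent} from $v$. All vertices of $R(v)$ have color $i$, the height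
decreases by $1$ in each step along $R(v)$, and the last vertex of $R(v)$ is
adjacent to $A_i$. Let $K_i$ be the set of vertices of color $i$ and
$C_i=A_i^+\cup K_i$. The sets $C_1,C_2,C_3$ partition $V(G)$; they are connected
because descents join $K_i$ to $A_i$, and they are pairwise adjacent because the
$A_i$ are.

\begin{lemma}\label{lem:face}
There is a face $\tau=y_1y_2y_3$ with $y_i\in C_i$ that has a vertex in $K$.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:rainbow} gives two faces with one vertex in each $C_i$. Suppose both
avoid $K$; then each has one vertex in each $A_i^+$. Place a new vertex in each of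
the two faces, joined to the three vertices of its face. The graph remains planar,
but the two new vertices and $K$ are each adjacent to each of
$A_1^+,A_2^+,A_3^+$, which gives a $K_{3,3}$ minor.
\end{proof}

One of the two faces may avoid $K$: on the cylinder, with $w_0$ assigned to $A_1$,
this is the face $w_0,(2,0),(3,0)$.

\subsection{The counting criterion}

In both cases below we construct an unbounded function $g$ first and fold it
afterwards.

\begin{lemma}\label{lem:fold}
Let $g:V(G)\to\mathbb Z_{\ge0}$ be $1$-Lipschitz with $g=f$ on $V(G)\setminus K$,
let $Y\subseteq K$, and let $n_t=|\{v\in Y:g(v)=t\}|$. Suppose that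
\begin{equation}\label{eq:count}
n_t\le3\ \ (t<M),\quad n_M\le4,\quad n_t\le6\ \ (M<t\le M+2p),\quad
n_t=0\ \ (t>M+2p).
\end{equation}
Then $f'=\varphi\circ g$ is a $1$-Lipschitz function to $\{0,\dots,M\}$ with $f'=f$
on $V(G)\setminus K$, and $|Y\cap f'^{-1}(j)|\le c$ for all $j$.
\end{lemma}

\begin{proof}
Off $K$ we have $g=f\in[0,M]$, where $\varphi$ is the identity. Let
$q=\lceil2p/M\rceil\ge1$, so $c=3+6q$. The $q$ intervals $(iM,(i+1)M]$ with
$1\le i\le q$ cover $(M,M+2p]$, and each of them contains at most one $t$ with
$\varphi(t)=j$. In $[0,M]$ the only such $t$ is $j$. For $j<M$ this gives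
$|Y\cap f'^{-1}(j)|\le3+6q$. For $j=M$ the interval $(M,2M]$ contributes nothing,
since $\varphi<M$ there, so $|Y\cap f'^{-1}(M)|\le4+6(q-1)\le c$.
\end{proof}

It remains to find $g$ and a nonempty connected $Y\subseteq K$ adjacent to
$A_1,A_2,A_3$ that satisfy~\eqref{eq:count}. Put
\[
r_0=M+p-1,\qquad L=r_0+p=M+2p-1 .
\]
The heights $r_0,\dots,L$ form a window of $p+1$ values in which we may look for a
separator. The lower end $r_0$ is chosen so that a connected set of at most $p$
vertices of height at least $r_0$ lies in the cone at any of its vertices. Since
$p\ge2$, we have $r_0\ge M+1$.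

\subsection{The face is low: a tripod}

Suppose some vertex of $\tau$ has height at most $L$. The vertices of $\tau$ are
pairwise adjacent, so all of them have height at most $L+1=M+2p$. Let $g=F$ and let
$Y$ be the union of the descents $R(y_i)$ over those $i$ with $y_i\in K$. Then $Y$
is nonempty by Lemma~\ref{lem:face}, and connected because the $y_i$ are pairwise
adjacent. If $y_i\in K$, then $y_i$ has color $i$ and the last vertex of $R(y_i)$
is adjacent to $A_i$. If $y_i\notin K$, then $y_i\in A_i^+$ is adjacent to a vertex
of $\tau$ in $K$, which belongs to $Y$, and $y_i\in A_i$ by~\eqref{eq:plus}. So $Y$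
is adjacent to each $A_i$. Each value of $g$ occurs at most once on each descent
and no value exceeds $M+2p$, so~\eqref{eq:count} holds.

\subsection{The face is high: a small connected separator}

Suppose from now on that $F(y_i)\ge L+1$ for $i=1,2,3$. Since $L\ge M$, all three
vertices $y_i$ lie in $K$, and $y_i\in K_i$. The substitutes for the rows of the
cylinder are not whole level sets of $F$, which may be disconnected, but the parts
of them that face $\tau$. For $r_0\le r\le L$, let $B_r$ be the component of
$G[\{v:F(v)>r\}]$ containing $\tau$, let $S_r=N(B_r)$, and let
$O_r=\{v:F(v)\le r-1\}$. Put $B=B_L$ and $O=O_{r_0}$.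

The set $B$ is connected, contains $\tau$ and has heights greater than $r$, so
$B\subseteq B_r$. Also $O\subseteq O_r$. Each $O_r$ contains $V(G)\setminus K$,
because $r-1\ge r_0-1\ge M$. Each $O_r$ is connected: the set
$V(G)\setminus K=A_1^+\cup A_2^+\cup A_3^+$ is connected, and every
$v\in K\cap O_r$ is joined to it by the descent $R(v)\subseteq O_r$.

\begin{lemma}\label{lem:levels}
The $p+1$ sets $S_{r_0},\dots,S_L$ are pairwise disjoint. Each of them is
connected, is disjoint from $O\cup B$, and separates $O$ and $B$.
\end{lemma}

\begin{proof}
Let $v\in S_r$. Then $F(v)\le r$, since otherwise $v$ would belong to the component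
$B_r$, and $F(v)\ge r$, since $v$ has a neighbor of height at least $r+1$. So $F=r$
on $S_r$. This shows that the sets are pairwise disjoint and that $S_r$ avoids
$O_r\supseteq O$; it avoids $B_r\supseteq B$ by definition. A path from $B$ to $O$
starts in $B_r$ and ends outside it, so its first vertex outside $B_r$ is in $S_r$.

The set $B_r$ is a component of $G-S_r$. The connected set $O_r$ lies in a
component $C'$ of $G-S_r$, and $C'\ne B_r$ since $O_r\cap B_r=\emptyset$. A vertex
$v\in S_r$ has a neighbor in $B_r$. It lies in $K$ because $F(v)=r>M$, so $\pi(v)$
is defined and is a neighbor of $v$ in $O_r\subseteq C'$. By Lemma~\ref{lem:conn},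
$S_r$ is connected.
\end{proof}

If $n$ is small, one of the sets $S_r$ is small. If only the treewidth is small,
all $S_r$ may be large, but either some other separator is small or the $S_r$ and
many disjoint paths crossing them behave like the rows and columns of a grid.

\begin{lemma}\label{lem:narrow}
There is a connected set $S$ with $|S|\le p$ that is disjoint from $O\cup B$ and
separates $O$ and $B$.
\end{lemma}

\begin{proof}
Under (N), one of the $p+1$ disjoint sets $S_r$ has at most $n/(p+1)<p+1$
vertices; take it as $S$.

Under (T), let $S$ have minimum size among the sets that are disjoint from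
$O\cup B$ and separate $O$ and $B$; such sets exist by Lemma~\ref{lem:levels}. Let
$C\supseteq B$ and $C'\supseteq O$ be the components of $G-S$ containing these
connected sets; they are distinct. Let $s\in S$. By minimality some path from $B$
to $O$ avoids $S\setminus\{s\}$. It passes through $s$ as an inner vertex, the
portion before $s$ lies in $C$, and the portion after $s$ lies in $C'$. So $s$ has
neighbors in $C$ and in $C'$, and $S$ is connected by Lemma~\ref{lem:conn}.

Suppose $|S|\ge p+1$. The sets $O$ and $B$ are disjoint and nonadjacent, since
heights are at most $r_0-1$ on $O$ and at least $r_0+p+1$ on $B$. Contract each of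
them to a vertex. By the choice of $S$ and Menger's theorem there are $p+1$ paths
from $B$ to $O$ whose interiors $J_0,\dots,J_p$ are pairwise disjoint connected
subsets of $V(G)\setminus(O\cup B)$. Each of these paths meets each $S_r$, and it
does so in its interior since $S_r$ avoids $O\cup B$. So the sets $J_i\cup S_r$ are
connected, and $J_i\cup S_r$ meets $J_{i'}\cup S_{r'}$ in $J_i\cap S_{r'}$; they
form a bramble. A set of at most $p$ vertices misses one of the $p+1$ disjoint sets
$J_i$ and one of the $p+1$ disjoint sets $S_r$, so it misses a member of the
bramble. Lemma~\ref{lem:bramble} gives $\operatorname{tw}(G)\ge p$, contrary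
to~(T).
\end{proof}

\subsection{The face is high: lowering the function at the separator}

Let $S$ be as in Lemma~\ref{lem:narrow}. It is nonempty because $G$ is connected;
fix $x\in S$. Since $S\cap O=\emptyset$, we have $F\ge r_0>M$ on $S$. As on the
cylinder, define
\[
g=\min\{F,\ M+d(\cdot,x)\},\qquad D=\{v\in V(G):F(v)\ge M+d(v,x)\}.
\]
The function $g$ is $1$-Lipschitz and nonnegative, $g=M+d(\cdot,x)$ on the cone
$D$, and $g=F$ outside $D$. The apex value $M$ is what protects the existing parts:
off $K$ we have $F=f\le M\le M+d(\cdot,x)$, so $g=f$ there.

\emph{All of $S$ lies in the cone.} For $u\in S$ we have $d(u,x)\le|S|-1\le p-1$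
because $S$ is connected, so $M+d(u,x)\le r_0\le F(u)$. This is where the size and
the connectivity of $S$ are used.

\emph{Each color meets $S$ at height at most $L$.} The descent $R(y_i)$ followed by
a vertex of $A_i\subseteq O$ is a path from $B$ to $O$, so it contains a vertex
$u_i\in S$. Since $S$ avoids $O$, we have $u_i\in R(y_i)$, so $u_i$ has color $i$.
The vertices of $R(y_i)$ of height greater than $L$ form an initial segment of
$R(y_i)$ starting in $\tau$, so they lie in $B$. As $u_i\notin B$, we get
$F(u_i)\le L$.

\emph{The lower legs.} Let $v_i$ be the last vertex of the descent $R(u_i)$ that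
lies in $D$; it exists since $u_i\in D$, and $F(v_i)\le F(u_i)\le L$. Let
$R_i'=R(v_i)\setminus\{v_i\}$, the (possibly empty) set of vertices of $R(u_i)$
after $v_i$. These vertices are outside $D$, so $g=F$ on $R_i'$. Hence the values
of $g$ on $R_i'$ are distinct and less than $L$.

\emph{The upper legs.} Let $Q_i$ be a shortest path in $G$ from $x$ to $v_i$. It
stays in the cone: for $v\in Q_i$,
\[
F(v)\ge F(v_i)-d(v,v_i)\ge M+d(v_i,x)-d(v,v_i)=M+d(v,x).
\]
So $g(v)=M+d(v,x)$ on $Q_i$. These values are distinct, lie between $M$ and
$M+d(v_i,x)\le F(v_i)\le L$, and equal $M$ only at $x$. Moreover $F(v)>M$ on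
$Q_i$: for $v\ne x$ by the displayed inequality, and for $v=x$ because $x\in S$.
Hence $Q_i\subseteq K$, although it was chosen as a shortest path in all of $G$.

\emph{The new part.} Let $Y=\bigcup_{i=1}^3(Q_i\cup R_i')\subseteq K$. Each set
$Q_i\cup R_i'=Q_i\cup R(v_i)$ is connected and contains $x$, so $Y$ is connected.
The last vertex of $R(v_i)$ lies in $Y$ and is adjacent to $A_i$, since $v_i$ has
color $i$. The sets $R_i'$ contribute at most three vertices to each value $t$ of
$g$. The paths $Q_i$ contribute no vertex for $t<M$, only $x$ for $t=M$, and at
most three vertices for each $t>M$. All values of $g$ on $Y$ are at most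
$L<M+2p$. So~\eqref{eq:count} holds, and Lemma~\ref{lem:fold} completes the proof
of Lemma~\ref{lem:step}, and with it of Theorem~\ref{thm:main}. \qed

\section{Optimality}\label{sec:opt}

\begin{proof}[Proof of Proposition~\ref{prop:opt}(b)]
A vertex adjacent to all others confines the $P$-coordinate to three values, which
bounds the size of the parts; the rest is the pigeonhole principle. Let $q=3c$. A
\emph{fan} consists of a path with $q^2+2q$ vertices and a \emph{center} joined to
all of them. Let $G$ consist of $q$ disjoint fans and a vertex $v$ adjacent to all
other vertices. Disjoint fans can be drawn with all vertices on the outer face, in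
which we place $v$; so $G$ is planar.

Suppose $G$ is contained in $H\boxtimes P\boxtimes K_c$, and take $\eta$ and $f$ as
in Lemma~\ref{lem:embed}. Every vertex $u$ satisfies $|f(u)-f(v)|\le1$, so $f$
takes at most three values and each part $\eta^{-1}(h)$ has at most $3c=q$
vertices. Let $h_0=\eta(v)$. The part of $h_0$ has at most $q-1$ vertices other
than $v$, so it avoids one of the $q$ fans. Let $w$ be the center of this fan and
$h_1=\eta(w)\ne h_0$. At most $q-1$ vertices of the path of the fan lie in the part
of $h_1$. Deleting them leaves at most $q$ subpaths with at least
$q^2+2q-(q-1)=q^2+q+1$ vertices in total, so one subpath has at least $q+1$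
vertices. It does not fit in one part, so it has an edge $ab$ with
$\eta(a)\ne\eta(b)$, and $\eta(a),\eta(b)\notin\{h_0,h_1\}$. The vertices
$v,w,a,b$ are pairwise adjacent and have distinct images under $\eta$, so these
images form a $K_4$ in $H$. Some bag of every tree-decomposition of $H$ contains
this clique, so $\operatorname{tw}(H)\ge3$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:opt}(c)]
Write $c_\ell=c_\ell(G)$. Part (a) gives $\operatorname{tw}(G)+1\le4c_\ell\,\ell$,
and $c_\ell\ge1$; this is the lower bound. For the upper bound, if $n\le3$ then
$G$ is contained in $K_1\boxtimes K_1\boxtimes K_3$, so $c_\ell\le3$. Let $n\ge4$.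
Then $p\le\max\{\operatorname{tw}(G),3\}+1\le4\tau$, because the middle term is
$4$ if $\tau\le3$ and $\tau+1$ otherwise. For $\ell\ge2$,
Theorem~\ref{thm:main} with $M=\ell-1\ge\ell/2$ gives
\[
c_\ell\le3+6\Bigl(\frac{8\tau}{\ell-1}+1\Bigr)\le9+\frac{96\tau}{\ell}.
\]
For $\ell=1$, note that $K_2\boxtimes K_c$ is the complete graph $K_{2c}$, so a
path with two vertices can be absorbed into the complete factor and
$c_1\le2c_2\le18+96\tau$. In all cases
$c_\ell\le18+96\tau/\ell\le114\max\{1,\tau/\ell\}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Diestel}
Diestel, \emph{Graph Theory}.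

\bibitem{HW}
Kevin Hendrey and David R. Wood,
\emph{Short Paths in the Planar Graph Product Structure Theorem},
arXiv:2502.01927 (2025).

\end{thebibliography}
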